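# Balls in symplectic manifolds: symplectic, tame and Kähler-type embeddings

## 1. On a surface every symplectic embedding is of Kähler type

Let $\omega_0$ be the standard symplectic form and $J_0$ the standard complex structure on $\mathbb R^{2n}=\mathbb C^n$. A *domain* is a compact subset of $\mathbb R^{2n}$ with nonempty interior, and $\mathbb W=\bigsqcup_{i=1}^kW_i$ is a finite disjoint union of domains. The domain to keep in mind is the closed round ball $B^{2n}(r)$. We measure its size by
$$c:=\pi r^2 .$$

**Definition (embeddings).** Let $(M^{2n},\omega)$ be a closed symplectic manifold. An embedding $f:\mathbb W\to M$ is *symplectic* if it extends to a smooth embedding $F$ of the disjoint union of some open neighborhoods of the $W_i$ with $F^*\omega=\omega_0$. It is *holomorphic* for a complex structure $J$ on $M$ if some such extension $F$ is holomorphic for $J_0$ and $J$.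

**Definition (complex structures).** A complex structure is of *Kähler type* if it is integrable and admits a Kähler form. An integrable $I$ is *compatible* with $\omega$ if $(M,\omega,I)$ is Kähler. It is *tamed* by $\omega$ if $\omega(v,Iv)>0$ for all $v\neq0$. The form $\omega$ is of *Kähler type* if some complex structure is compatible with it.

Compatible means tamed and, in addition, $\omega$ of type $(1,1)$. The difference is visible in linear algebra. On $\mathbb C^2$ let $\zeta=\mathrm{Re}(dz_1\wedge dz_2)$. For a real form $\zeta$ of type $(2,0)+(0,2)$ we have $\zeta(Iv,Iw)=-\zeta(v,w)$. Putting $w=Iv$, the left side is $\zeta(Iv,-v)=\zeta(v,Iv)$, so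
$$\zeta(v,Iv)=0\qquad\text{for all }v. \tag{1}$$
Hence $\omega_0+\varepsilon\zeta$ tames $J_0$ for every real $\varepsilon$, and for $\varepsilon\ne0$ it is not compatible with $J_0$.

**Definition (the three classes).** An embedding $f:\mathbb W\to(M,\omega)$ is *of Kähler type* if it is symplectic and holomorphic for some complex structure, not fixed in advance, that is compatible with $\omega$. It is *tame* if it is symplectic and holomorphic for some Kähler-type complex structure $I$, not fixed in advance, that is tamed by $\omega$.

So Kähler type $\Rightarrow$ tame $\Rightarrow$ symplectic. In real dimension two the arrows reverse.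

**Proposition 0.** If $\dim_{\mathbb R}M=2$, every symplectic embedding of every $\mathbb W$ is of Kähler type.

**Proof.** Let $F:O\to M$ be a symplectic extension of $f$ and $g_0$ the push-forward to $F(O)$ of the flat metric. Let $g_1$ be any metric on $M$, and $\rho$ a cutoff compactly supported in $F(O)$, with $\rho=1$ near the compact set $f(\mathbb W)$. The conformal class of the metric $\rho g_0+(1-\rho)g_1$, together with the orientation given by $\omega$, defines an almost complex structure $J$ (rotation by $90^\circ$). In dimension 2 every almost complex structure is integrable, and one inducing the orientation of $\omega$ is compatible with $\omega$. Near $f(\mathbb W)$ the metric is $g_0$, and $F$ preserves orientation because $F^*\omega=\omega_0$. So $J=F_*J_0$ there, and $F$ is $J$-holomorphic near $\mathbb W$. $\square$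

What changes in dimension $2n\ge4$? Patching metrics still works: a metric and $\omega$ determine, by polar decomposition, a compatible *almost* complex structure, and one gets such a structure equal to $F_*J_0$ near $f(\mathbb W)$. What is lost is integrability. Entov and Verbitsky ("Kahler-type embeddings of balls into symplectic manifolds", arXiv:2211.15970, 2022) leave open two questions.

* **(a)** Is there a closed $(M,\omega)$, with $\omega$ of Kähler type, and a symplectic embedding of a ball, or of a finite disjoint union of balls or other domains, that is not tame?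
* **(b)** Is there such an $(M,\omega)$ and a tame embedding of such a set that is not of Kähler type?

The answer to both is yes, for a single round ball, in every dimension $2n\ge4$. Let $T^{2m}=\mathbb R^{2m}/\mathbb Z^{2m}$ with $\omega_T=\sum_{j\le m}dx_j\wedge dy_j$, and let $\Sigma(a)$ be a closed oriented surface of genus $\ge2$ with an area form of total area $a$. Products carry product forms; these are of Kähler type.

**Theorem 1.** Let $n\ge2$ and $M_1=T^2\times\Sigma_2(a_2)\times\dots\times\Sigma_n(a_n)$, all genera $\ge2$.

1. If $B^{2n}(r)\to M_1$ is tame, then $c<1$.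
2. If $a_2>c\sqrt{1+16c^2/\pi^2}$ and $a_i>c$ for $i\ge3$, there is a symplectic embedding $B^{2n}(r)\to M_1$.
3. If all $a_i\ge1$ and $c<1$, there is a Kähler-type embedding $B^{2n}(r)\to M_1$. So the constant in 1 is sharp.

Hence for $c\ge1$ and $a_i$ as in 2 (for example $c=1$, $a_2>\sqrt{1+16/\pi^2}\approx1.62$, $a_i>1$ for $i\ge3$) there is a symplectic embedding of a ball, and no such embedding is tame. This answers (a).

**Theorem 2.** Let $n\ge2$ and $M_2=T^4\times\Sigma_3(a_3)\times\dots\times\Sigma_n(a_n)$, all genera $\ge2$, all $a_i\ge\sqrt2$ ($M_2=T^4$ if $n=2$).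

1. A tame embedding $B^{2n}(r)\to M_2$ exists if and only if $c<\sqrt2$.
2. A Kähler-type embedding $B^{2n}(r)\to M_2$ exists if and only if $c<4/3$.
3. If $n\ge3$, then for every $r$ there is $a(r)$ such that $B^{2n}(r)$ embeds symplectically in $M_2$ whenever $a_3>a(r)$ and $a_i>c$ for $i\ge4$.

Hence for $4/3\le c<\sqrt2$ tame embeddings $B^{2n}(r)\to M_2$ exist and none of them is of Kähler type. This answers (b). By 3 with $c\ge\sqrt2$, for $n\ge3$ and suitable $a_i$ the single manifold $M_2$ settles both questions. With Proposition 0, examples for (a) and (b) exist in dimension $2n$ exactly when $n\ge2$.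

## 2. A holomorphic ball feels every complex subvariety through its center

Start by hand. Take $T^2\times\Sigma(a)$ with a product complex structure, and suppose a symplectic ball of size $c$ sits in it holomorphically. Through its center passes a torus $T^2\times pt$, a complex curve of area $1$. Its trace in the ball is a complex curve in a flat ball through the center, and such a curve has area at least $\pi r^2$. So $c\le1$. The tool is a textbook theorem.

**Lelong's bound.** A closed analytic subset of pure dimension $m$ in an open ball $B(w,\rho)\subset\mathbb C^n$, containing $w$ with multiplicity $\ge\mu$, has $2m$-volume at least $\mu\,\pi^m\rho^{2m}/m!$.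

A smooth germ has multiplicity 1, and a curve germ that is a union of $k$ distinct smooth branches has multiplicity $k$. For example $\{xy=0\}\subset\mathbb C^2$ has multiplicity $2$ at $0$ and area exactly $2\pi\rho^2$ in $B(0,\rho)$.

**Lemma 1.** Let $f:B^{2n}(r)\to(M,\omega)$ be symplectic and holomorphic for an integrable $I$ tamed by $\omega$, and let $X\subset M$ be dense. Then there is a point $x\in X$ such that every compact analytic $Y\subset M$ of pure dimension $m$ with multiplicity $\ge\mu$ at $x$, where $\mu\ge1$, satisfies
$$\int_Y\frac{\omega^m}{m!}\;>\;\mu\,\frac{c^m}{m!}. \tag{2}$$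

**Proof.** *Moving the center.* This gives us a generic point and a strict inequality. The symplectic and holomorphic extension $F$ is defined on some open ball $B(0,r')$ with $r'>r$. Its image is open, so there is $w$ with $|w|<r'-r$ and $x:=F(w)\in X$. Put $r''=r'-|w|>r$; then $F$ is defined on $B(w,r'')$.

*Positivity of $\omega^m$ on $Y$.* This lets us discard the part of $Y$ outside the ball. Let $V$ be a complex subspace of complex dimension $m$ of a tangent space. The $(1,1)$-part of $\omega|_V$ takes the same values on pairs $(v,Iv)$ as $\omega$, by (1). So it is positive, and every form on the segment joining it to $\omega|_V$ tames $I|_V$. A taming form is nondegenerate, so along the segment the $m$-th power never vanishes. It is positive at the $(1,1)$ end, hence at $\omega|_V$. So $\omega^m>0$ on the regular part of $Y$.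

*Comparison.* Since $F$ is an embedding with $F^*\omega=\omega_0$,
$$\int_Y\frac{\omega^m}{m!}\ \ge\ \int_{F^{-1}(Y)\cap B(w,r'')}\frac{\omega_0^m}{m!}.$$
As $F$ is biholomorphic onto its image, $F^{-1}(Y)$ is analytic with multiplicity $\ge\mu$ at $w$. By Wirtinger's theorem the right side is its Euclidean volume, which by Lelong is at least $\mu\pi^mr''^{2m}/m!>\mu c^m/m!$. $\square$

So upper bounds will follow once we know that *every* allowed complex structure has subvarieties of small volume, or large multiplicity, through a generic point.

The first approach a symplectic geometer would try is pseudoholomorphic curves: show that for every $\omega$-compatible *almost* complex $J$ on $T^2\times\Sigma(a)$ there is a closed $J$-curve of class $[T^2\times pt]$ through every point. This cannot succeed. It would apply to the patched $J$ of Section 1, equal to $F_*J_0$ near $f(B^4(r))$, for *any* symplectic embedding $f$. The trace of the $J$-curve in a slightly larger ball is an honest analytic curve, so the computation above would give $1>c$ for every symplectic ball. Section 4 constructs symplectic balls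 with $c\ge1$. So integrability must enter, and it enters through Hodge theory.

## 3. The surface factors force holomorphic fibrations

Let $M=T^{2m}\times\Sigma_1\times\dots\times\Sigma_s$ with genera $g_i\ge2$, and write
$$H^1(M)=A\oplus B_1\oplus\dots\oplus B_s,\qquad A=H^1(T^{2m}),\quad B_i=H^1(\Sigma_i).$$
Let $\sigma_i\in H^2(M;\mathbb Z)$ be the pullback of the generator of $H^2(\Sigma_i;\mathbb Z)$. We use the following theorem (Catanese, Invent. Math. 104 (1991); Amorós–Burger–Corlette–Kotschick–Toledo, *Fundamental Groups of Compact Kähler Manifolds*, Ch. 2).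

**Castelnuovo–de Franchis.** If $u_1,u_2$ are linearly independent holomorphic 1-forms on a compact Kähler manifold $X$ with $u_1\wedge u_2=0$, there is a surjective holomorphic $p:X\to C$ with connected fibers onto a compact curve of genus $\ge2$, with $u_1,u_2\in p^*H^0(K_C)$.

For example, on $C\times C'$ two independent 1-forms pulled back from $C$ have wedge product zero, and $p$ is the projection to $C$. The idea is that the vanishing cup products in $H^1(\Sigma_i)$ are topological, and Hodge theory turns them into vanishing wedge products for any Kähler-type complex structure.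

**Lemma 2.** Let $I$ be a Kähler-type complex structure on $M$. For each $i$ there is a surjective holomorphic $p_i:M\to C_i$ with connected fibers onto a curve of genus $g_i$, with $p_i^*H^1(C_i;\mathbb R)=B_i$ and $p_i^*[C_i]=\pm\sigma_i$, where $[C_i]$ is the generator of $H^2(C_i;\mathbb Z)$.

**Proof.** Fix $i$, write $g=g_i$, $N=\dim_{\mathbb C}M$, and let $\kappa$ be a Kähler form for $I$.

**Step 1: holomorphic forms with zero wedge products.** Let $\alpha_1,\dots,\alpha_g$ be half of a symplectic basis of $H^1(\Sigma_i;\mathbb Z)$, so $\alpha_j\cup\alpha_k=0$ for all $j,k$. By Hodge theory $\alpha_j=[u_j+\bar u_j]$ with $u_j$ holomorphic. The $(2,0)$-part of $\alpha_j\cup\alpha_k=0$ is $[u_j\wedge u_k]=0$. Holomorphic forms on a compact Kähler manifold are harmonic, so an exact one vanishes, and $u_j\wedge u_k=0$.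

**Step 2: the $u_j$ are independent over $\mathbb C$.** This is needed to apply Castelnuovo–de Franchis. Suppose $\sum c_ju_j=0$. Then $x=\sum c_j\alpha_j=\sum c_j[\bar u_j]$ lies in $H^{0,1}$, so $\bar x=\sum\bar c_j\alpha_j$ is represented by a holomorphic form $y$. Now $[y\wedge\bar y]=\bar x\cup x=\sum\bar c_jc_k\,\alpha_j\cup\alpha_k=0$, so $\int_M i\,y\wedge\bar y\wedge\kappa^{N-1}=0$. The integrand is $\ge0$ and vanishes only where $y$ does, so $y=0$. Then $\sum\bar c_j\alpha_j=0$, and all $c_j=0$.

Since $g\ge2$, we obtain $p:M\to C$ with connected fibers and $u_1=p^*\beta_1$, $u_2=p^*\beta_2$.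

**Step 3: every $u=u_j$ lies in $p^*H^0(K_C)$.** This will make the genus of $C$ at least $g$. The critical values of $p$ form an analytic set (Remmert) of measure zero (Sard) in a curve, hence a finite set. Let $C^\circ$ be $C$ minus these values and minus the zeros of $\beta_1$. Over $C^\circ$ the form $p^*\beta_1$ has no zeros, so $u\wedge p^*\beta_1=0$ gives $u=h\,p^*\beta_1$ with $h$ holomorphic. On each compact connected fiber $h$ is constant, so $h=p^*h_0$. The function $h_0$ is holomorphic, because $p$ has local holomorphic sections over $C^\circ$. So $u=p^*(h_0\beta_1)$ over $C^\circ$.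

It remains to extend $h_0\beta_1$ over a point $b\in C\setminus C^\circ$. Let $z$ be a coordinate centered at $b$ and write $h_0\beta_1=\psi(z)\,dz$. Near a point of $p^{-1}(b)$ the function $z\circ p$ is holomorphic, vanishes at the point and is not identically zero. So it is not identically zero on some complex line through the point in a chart, and there it has a zero of finite order $k\ge1$. Reparametrizing, we get a holomorphic disc $\gamma:\Delta\to M$ with $z\circ p\circ\gamma(t)=t^k$. For $t\ne0$ we have
$$\gamma^*u=\psi(t^k)\,k\,t^{k-1}\,dt,$$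
and $\gamma^*u$ is holomorphic at $t=0$. So $|\psi(z)|\le\mathrm{const}\cdot|z|^{-(k-1)/k}$, hence $z\psi(z)\to0$ and $\psi$ extends holomorphically. Thus $h_0\beta_1$ extends to $\beta\in H^0(K_C)$, and $u=p^*\beta$ everywhere, because $p^{-1}(C^\circ)$ is dense.

**Step 4: basic properties of $R:=p^*H^1(C;\mathbb R)$.** Let $\gamma_C$ be the genus of $C$. By Steps 2 and 3, $H^0(K_C)$ contains $g$ independent forms, so $\gamma_C\ge g$, and $\alpha_j\in R$ for all $j$. The map $p$ is onto on $\pi_1$: over the regular values it is a fiber bundle with connected fibers, hence onto on $\pi_1$, and the fundamental group of $C$ minus finitely many points surjects onto $\pi_1(C)$. So $p^*$ is injective on $H^1$ and $\dim R=2\gamma_C$. Moreover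
$$p^*x\cup p^*y=\langle x,y\rangle\,\varsigma,\qquad \varsigma:=p^*[C],$$
with $\langle\cdot,\cdot\rangle$ the nondegenerate intersection pairing. Also $\varsigma\ne0$: pairing with $[\kappa]^{N-1}$ integrates $p^*(\text{area form})\wedge\kappa^{N-1}$, which is $\ge0$ and positive somewhere.

**Step 5: $R=B_i$.** So far $R$ could mix different factors; the Künneth formula forbids it. By nondegeneracy choose $x,y\in R$ with $x\cup\alpha_1=\varsigma=y\cup\alpha_2$. Decompose $x=x_0+\sum x_k$, $y=y_0+\sum y_k$ with $x_0,y_0\in A$ and $x_k,y_k\in B_k$. The Künneth components of $x\cup\alpha_1$ are, up to sign, $x_0\otimes\alpha_1\in A\otimes B_i$, $x_k\otimes\alpha_1\in B_k\otimes B_i$ for $k\neq i$, and a multiple of $\sigma_i$; similarly for $y\cup\alpha_2$. As $\alpha_1,\alpha_2$ are independent, $x_0\otimes\alpha_1=y_0\otimes\alpha_2$ forces $x_0=y_0=0$, and likewise $x_k=y_k=0$ for $k\ne i$. So $\varsigma\in\mathbb R\sigma_i\setminus0$. Now let $z\in R$ be arbitrary. Then $z\cup\alpha_1\in\mathbb R\varsigma=\mathbb R\sigma_i$, so $z_0\otimes\alpha_1=0$ and $z_k\otimes\alpha_1=0$ for $k\ne i$, i.e. $z\in B_i$.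 So $R\subset B_i$. As $\dim R=2\gamma_C\ge2g=\dim B_i$, we get $R=B_i$ and $\gamma_C=g$.

**Step 6: integrality.** This gives $\varsigma=\pm\sigma_i$ exactly. Since $H_1(M)\to H_1(C)$ is onto, a class in $H^1(C;\mathbb R)$ with integral pullback is integral. So $p^*H^1(C;\mathbb Z)=R\cap H^1(M;\mathbb Z)=H^1(\Sigma_i;\mathbb Z)$. Taking $x,y\in H^1(C;\mathbb Z)$ with $\langle x,y\rangle=1$ gives $\varsigma=p^*x\cup p^*y=l\sigma_i$ with $l\in\mathbb Z$. Taking integral $x,y$ with $p^*x\cup p^*y=\sigma_i$ gives $\langle x,y\rangle\,l=1$. So $l=\pm1$. $\square$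

**Lemma 3.** Let $\omega=\omega_T\oplus\bigoplus\omega_{\Sigma_i}$ tame a Kähler-type $I$ on $M$, and let $P=(p_1,\dots,p_s):M\to\prod C_i$ (a map to a point if $s=0$). Then $P$ is onto, and the set of $x\in M$ with $P(x)$ a regular value is dense. Each regular fiber $Y$ is a closed complex $m$-dimensional submanifold with $[Y]=[T^{2m}\times pt]$ in $H_{2m}(M;\mathbb R)$.

**Proof.** The top class of $\prod C_i$ pulls back to $\pm\prod\sigma_i\ne0$. If $P$ missed a point it would factor through a space without top cohomology, so $P$ is onto. The critical values form an analytic set (Remmert) of measure zero (Sard). Hence their preimage is a proper analytic subset of $M$, with dense complement. For a regular fiber,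
$$PD[Y]=P^*PD[pt]=\pm\prod\sigma_i=\pm PD[T^{2m}\times pt].$$
The sign in $[Y]=\pm[T^{2m}\times pt]$ is $+$, because $\int_Y\omega^m>0$ by taming (shown in the proof of Lemma 1) and $\int_{T^{2m}\times pt}\omega^m>0$. $\square$

The tame upper bounds now take two lines each.

**Proof of Theorem 1(1).** Let $f$ be tame with respect to $I$. Apply Lemma 1 with $X$ the dense set of Lemma 3 ($m=1$) and $Y$ the regular fiber of $P$ through $x$. Then $\int_Y\omega=\int_{T^2\times pt}\omega=1$, and (2) with $\mu=1$ gives $1>c$. $\square$

**Proof of Theorem 2(1), necessity of $c<\sqrt2$.** The same argument with $m=2$: $\int_Y\omega^2/2=\int_{T^4\times pt}\omega^2/2=1$, and (2) gives $1>c^2/2$. For $n=2$ we have $Y=M_2$, and this is a volume comparison. $\square$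

## 4. Symplectic balls wound around the torus

We need the following standard fact.

**Discs.** If $Q\subset\mathbb R^2$ is a closed round disc or ellipse of area $<a$, a neighborhood of $Q$ embeds symplectically in $\Sigma(a)$; the same holds for a torus $T^2$ of area $a$. Indeed, the complement of a suitable graph in the surface is an open disc of full area. It is exhausted by a continuous family of smooth closed discs, whose areas take all values in $(0,a)$. Choose one whose area equals that of a slightly larger ellipse $Q'\supset Q$. Closed discs of equal area are symplectomorphic by Moser: after an orientation-preserving diffeomorphism we have two area forms $\tau_0,\tau_1$ on one disc, and $\tau_1-\tau_0=d\beta$ with $\int_{\partial}\beta=0$. So $\beta|_\partial=dh$, and subtracting $d$ of an extension of $h$ we may assume that $\beta|_\partial=0$. The Moser vector field of $(1-t)\tau_0+t\tau_1$ is then tangent to the boundary.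

**Proof of Theorem 1(3).** We have $B^{2n}(r)\subset B^2(r)^n$. Each factor $B^2(r)$ has area $c<1$ and embeds symplectically in the corresponding surface factor, which has area $\ge1$. Each of these embeddings is of Kähler type by Proposition 0. The product of the complex structures is compatible with the product form, and the product embedding is holomorphic for it. $\square$

To beat $c=1$ symplectically, we let the ball wind around the torus: we map it linearly to $\mathbb R^{2m}\times\mathbb R^2$, project to $T^{2m}\times\mathbb R^2$, and ask when the projection is injective.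

**Lemma 4.** Let $r'>r$, and let $u:(\mathbb R^{2m},\omega_T)\to(\mathbb R^{2m+2},\omega_0)$ be linear with $u^*\omega_0=\omega_T$ and $|u(\lambda)|>2r'$ for all $\lambda\in\mathbb Z^{2m}\setminus0$. Extend $u$ to a linear symplectic isomorphism $\Phi:\mathbb R^{2m}\times\mathbb R^2\to\mathbb R^{2m+2}$, put $\Psi=\Phi^{-1}$, and let $Q\subset\mathbb R^2$ be the projection of $\Psi(B^{2m+2}(r'))$, an ellipse. If $\mathrm{area}(Q)<a$, then $B^{2m+2}(r)$ embeds symplectically in $T^{2m}\times\Sigma(a)$. If moreover $a_i>c$ for the remaining indices, $B^{2n}(r)$ embeds symplectically in $T^{2m}\times\Sigma(a)\times\prod_i\Sigma_i(a_i)$, with $n-m-1$ factors $\Sigma_i(a_i)$.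

**Proof.** The extension $\Phi$ exists because the image of $u$ is a symplectic subspace. If $v,v'\in B(r')$ satisfy $\Psi(v)-\Psi(v')=(\lambda,0)$ with $\lambda\in\mathbb Z^{2m}\setminus0$, then $v-v'=\Phi(\lambda,0)=u(\lambda)$. So $|v-v'|>2r'$, which is impossible. So $\Psi$ induces a symplectic embedding $B^{2m+2}(r')\to T^{2m}\times Q$. A neighborhood of $Q$ embeds symplectically in $\Sigma(a)$, and the interior of $B(r')$ is a neighborhood of $B(r)$. The last claim follows from $B^{2n}(r)\subset B^{2m+2}(r)\times B^2(r)^{n-m-1}$ and the disc fact. $\square$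

Let $m=1$. The plane $u(\mathbb R^2)\subset\mathbb R^4$ must contain a lattice of symplectic covolume 1 all of whose nonzero vectors are longer than $2r'$. A *complex* line will not do for $c\ge1$: there Euclidean and symplectic area agree, and discs of radius $r'$ around the lattice points would be disjoint, so $\pi r'^2\le1$. We need a plane on which $\omega_0$ is small compared with Euclidean area.

**Proof of Theorem 1(2).** Take $m=1$, coordinates $(x_1,y_1,x_2,y_2)$ with $\omega_0=dx_1\wedge dy_1+dx_2\wedge dy_2$, let $r'>r$ and $R>2r'$, and put
$$U_1=(R,0,0,0),\quad U_2=(0,R^{-1},R,0),\quad U_3=(0,0,1,0),\quad U_4=(R^2,0,0,1).$$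
*This is a symplectic basis:* $\omega_0(U_1,U_2)=R\cdot R^{-1}=1$, $\omega_0(U_3,U_4)=1$, $\omega_0(U_2,U_4)=-R^{-1}R^2+R=0$, and $\omega_0(U_1,U_3)=\omega_0(U_1,U_4)=\omega_0(U_2,U_3)=0$. Let $\Phi$ map the standard basis to $(U_1,\dots,U_4)$, so $u(k,l)=kU_1+lU_2$.

*The lattice vectors are long:* $|kU_1+lU_2|^2=k^2R^2+l^2(R^2+R^{-2})\ge R^2>4r'^2$ for $(k,l)\in\mathbb Z^2\setminus0$.

*The area of $Q$:* the last two coordinates of $\Psi(v)$ are $\omega_0(v,U_4)=x_2-R^2y_1$ and $\omega_0(U_3,v)=y_2$. These are orthogonal linear functionals of norms $\sqrt{1+R^4}$ and $1$, so $\mathrm{area}(Q)=\pi r'^2\sqrt{1+R^4}$. As $r'\downarrow r$ and $R\downarrow2r$ this tends to $\pi r^2\sqrt{1+16r^4}=c\sqrt{1+16c^2/\pi^2}<a_2$. Apply Lemma 4 with $r'$, $R$ close to their limits. $\square$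

This proves Theorem 1, and question (a) is answered. The same lemma gives the third part of Theorem 2.

**Proof of Theorem 2(3).** Take $m=2$, coordinates $(q_1,p_1,q_2,p_2)$ on $\mathbb R^4$ with $\omega_T=dq_1\wedge dp_1+dq_2\wedge dp_2$, and
$$u(q,p)=\big(R^{-1}q_1,\;R(p_1-s^2q_2),\;R^{-1}q_2,\;Rp_2,\;sq_1,\;sq_2\big)\in\mathbb R^6 .$$
Then $u^*\omega_0=dq_1\wedge(dp_1-s^2dq_2)+dq_2\wedge dp_2+s^2dq_1\wedge dq_2=\omega_T$. On $\mathbb Z^4\setminus0$: if $(q_1,q_2)\ne0$, the last two coordinates give $|u|\ge s$; otherwise $|u|=R|p|\ge R$. Fix $r'>r$ and $s,R>2r'$, let $a(r)=\mathrm{area}(Q)$, and apply Lemma 4. $\square$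

## 5. Compatible structures: the fiber is a principally polarized abelian surface

We turn to (b), and ask what compatibility adds to taming on $M_2$. Volume gives $c<\sqrt2$ in both cases, so we need curves *inside* the four-dimensional fiber $Y$.

**Principally polarized abelian surfaces.** A polarized abelian surface is a complex torus $K=\mathbb C^2/\Lambda$ with a class $\kappa\in H^2(K;\mathbb Z)$ containing a Kähler form. It is *principal* if the integral alternating form $\kappa$ on $\Lambda$ is unimodular; then in a suitable basis $\kappa=e_1e_2+e_3e_4$, and $\kappa^2=2$. For instance $\mathbb C^2/(\mathbb Z^2+i\mathbb Z^2)$ with the standard form is a product of two elliptic curves. A theorem of Weil (Birkenhake–Lange, *Complex Abelian Varieties*, §11.8) says: a principally polarized abelian surface is, as a polarized surface, either a product $E_1\times E_2$ of elliptic curves with the product polarization, or the Jacobian $\mathrm{Jac}(S)$ of a smooth genus-2 curve, the polarization being Poincaré dual to the Abel–Jacobi image $S\subset\mathrm{Jac}(S)$.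

**Lemma 5.** In Lemma 3 let $m=2$ and let $I=J$ be compatible with $\omega$. Then every regular fiber $Y$ of $P$, with the class $[\omega|_Y]$, is isomorphic to a principally polarized abelian surface.

**Proof.** Let $\varepsilon_1,\dots,\varepsilon_4=[dx_1],[dy_1],[dx_2],[dy_2]$, the integral basis of $A$. Each $p_i$ is constant on $Y$, so by Lemma 2 all $B_i$ and $\sigma_i$ restrict to $0$ on $Y$. Hence $[\omega]|_Y=\varepsilon_1\varepsilon_2+\varepsilon_3\varepsilon_4$.

**Step 1: $Y$ is connected.** For each component $Y_j$ put $d_j=\int_{Y_j}\varepsilon_1\varepsilon_2\varepsilon_3\varepsilon_4\in\mathbb Z$. Then $2d_j=\int_{Y_j}\omega^2>0$, so $d_j\ge1$. By Lemma 3, $\sum d_j=\int_{T^4\times pt}\varepsilon_1\varepsilon_2\varepsilon_3\varepsilon_4=1$. So there is one component, and $\int_Y\varepsilon_1\cdots\varepsilon_4=1$. In particular $A\to H^1(Y)$ is injective: a linear relation among the restricted $\varepsilon_k$ would make their product vanish.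

**Step 2: a map $q$ to a torus.** We build an Albanese-type map using only the classes from $A$. As the $B_i$ restrict to zero, the image of $A\otimes\mathbb C$ in $H^1(Y;\mathbb C)$ is the image of $H^1(M;\mathbb C)=H^{1,0}\oplus H^{0,1}$. Hence it is $V\oplus\bar V$ with $V$ consisting of classes of holomorphic 1-forms on $Y$. It has dimension 4, so $V$ is spanned by two holomorphic forms $\theta_1,\theta_2$. Write $[\theta_j]=\sum_kc_{jk}\varepsilon_k$. As $\theta_1,\theta_2,\bar\theta_1,\bar\theta_2$ give a basis of this space, the $4\times4$ matrix with rows $c_1,c_2,\bar c_1,\bar c_2$ is invertible. So its columns are real-independent in $\mathbb C^2$, that is,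
$$\Lambda=\Big\{\Big(\sum_kc_{jk}m_k\Big)_{j=1,2}:\ m\in\mathbb Z^4\Big\}$$
is a lattice in $\mathbb C^2$. It contains all periods of $(\theta_1,\theta_2)$, since each $\varepsilon_k$ is integral on loops. So $q(y)=\big(\int_{y_0}^y\theta_j\big)_j$ defines a holomorphic map $q:Y\to K=\mathbb C^2/\Lambda$. Let $e_k$ be the constant real 1-form on $K$ sending the lattice vector with parameter $m$ to $m_k$; the $e_k$ form a basis of $H^1(K;\mathbb Z)$. Then $dw_j=\sum_kc_{jk}e_k$ for the coordinates $w_j$ of $\mathbb C^2$, and $q^*dw_j=\theta_j$. Using also the conjugate equations and inverting the matrix, $q^*e_k=\varepsilon_k|_Y$ in cohomology. Hence $\deg q\cdot\int_Ke_1e_2e_3e_4=\int_Y\varepsilon_1\cdots\varepsilon_4=1$, so $\deg q=\pm1$, and $\deg q=1$ as $q$ is holomorphic.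

**Step 3: $q$ is biholomorphic.** If $q$ contracted a curve $Z$, then $[\omega|_Y]=q^*(e_1e_2+e_3e_4)$ would give $\int_Z\omega=0$, contradicting positivity. So the fibers of $q$ are finite. At each point of a fiber the local degree is $\ge1$, and the local degrees in a fiber sum to $\deg q=1$. So $q$ is bijective. A bijective holomorphic map between complex manifolds of equal dimension is biholomorphic.

**Step 4: the polarization.** This is where compatibility, not just taming, is used. Because $\omega$ is of type $(1,1)$ for $J$, the class $\kappa=e_1e_2+e_3e_4$ on $K$ contains the Kähler form $(q^{-1})^*\omega|_Y$. Translations are holomorphic and isotopic to the identity, so averaging over them keeps class, type and positivity, and gives a constant Kähler form in $\kappa$. The class $\kappa$ is integral and unimodular on $\Lambda$. So $(K,\kappa)$ is a principally polarized abelian surface. $\square$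

Which curve in $Y$ should we feed into (2)? In $E_1\times E_2$ a factor has area 1 and multiplicity 1. In $\mathrm{Jac}(S)$ the first candidate is a translate of $S$: its area is $\kappa\cdot S=S\cdot S=2$, since adjunction on a torus gives $S^2=2g(S)-2$. Its multiplicity is 1, so (2) gives only $c<2$, worse than the volume bound $c<\sqrt2$. We need a curve with a smaller ratio of area to multiplicity. The way to get one is multiplication by 2: it sends the six Weierstrass points of $S$ to a single point.

**Lemma 6.** Let $S$ be a smooth genus-2 curve, $\kappa$ the polarization class on $\mathcal A=\mathrm{Jac}(S)$, $w_0\in S$ a Weierstrass point, $g:S\to\mathcal A$, $g(x)=2[x-w_0]$, and $D_S=g(S)$. Then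
$$\operatorname{mult}_0D_S=6,\qquad [D_S]=4[S],\qquad\kappa\cdot D_S=4\,S\cdot S=8. \tag{3}$$

**Proof.** *$g$ is the normalization of $D=D_S$.* The Abel–Jacobi map is an embedding and multiplication by 2 is étale, so $g$ is an immersion. Factor $g=i\circ\nu$ with $\nu:S\to\hat D$ onto the normalization of $D$. Then $\nu$ is unramified of some degree $k$, and Riemann–Hurwitz gives $2=k(2\gamma-2)$ with $\gamma$ the genus of $\hat D$. Hence $k=1$ and $\hat D\cong S$.

*The multiplicity.* The branches of $D$ at $0$ therefore correspond to the points of $g^{-1}(0)$, and each is smooth. Now $g(x)=0$ means $2x\in|2w_0|=|K_S|$, that is, $x$ is one of the 6 Weierstrass points. So $\operatorname{mult}_0D=6$.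

*The class.* As $k=1$, $[D]=g_*[S]$, and multiplication by 2 acts as $4$ on $H_2$. So $[D]=4[S]$, and $\kappa\cdot D=4\,S\cdot S=8$. $\square$

**Proof of Theorem 2(2), necessity of $c<4/3$.** Let $f$ be holomorphic for $J$ compatible with $\omega$. By Lemma 3 the points on regular fibers of $P$ are dense; let $x$ be the point given by Lemma 1, on the regular fiber $Y$. By Lemma 5 and Weil's theorem there are two cases.

If $Y\cong E_1\times E_2$, the translate of $E_1$ through $x$ has area $1$, so (2) gives $c<1$.

If $Y\cong\mathrm{Jac}(S)$, the translate of $D_S$ taking $0$ to $x$ has area $8$ and multiplicity $6$ at $x$ by (3). So (2) with $m=1$, $\mu=6$ gives $8>6c$, i.e. $c<4/3$. $\square$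

## 6. From a Kähler class on a blow-up to a flat holomorphic ball

For existence, the naive ball $B^4(r)\subset B^2(r)\times B^2(r)\subset T^2\times T^2$ stops at $c<1$. To go further we translate the problem into cohomology of a blow-up. Let $\pi:\tilde X\to X$ be the blow-up of a complex surface at $p$, with exceptional curve $E$ and $e=PD[E]$. Recall that $\pi^*a\cdot e=0$ and $e\cdot E=e^2=-1$. If $\tilde Z$ is the proper transform of a curve $Z$, then $\pi^*a\cdot\tilde Z=a\cdot Z$ and $e\cdot\tilde Z=\operatorname{mult}_pZ$. (Two lines crossing at $p$ have disjoint proper transforms, each meeting $E$ once, so $e\cdot\tilde Z=2$ for their union.)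

A function $\Phi$ is *strictly psh* if $i\partial\bar\partial\Phi$ is a positive $(1,1)$-form. We glue such functions with a *regularized maximum*. For $\tau>0$ let $h_\tau$ be the convolution of $|t|$ with a smooth even mollifier supported in $[-\tau/2,\tau/2]$. It is smooth and convex, $|h_\tau'|\le1$, and $h_\tau(t)=|t|$ for $|t|\ge\tau/2$. Put
$$M_\tau(a,b)=\frac{a+b}2+h_\tau\Big(\frac{a-b}2\Big).$$
This is smooth and convex, its partial derivatives $\frac12(1\pm h_\tau')$ are $\ge0$ with sum 1, and $M_\tau=\max$ if $|a-b|\ge\tau$. It preserves strict plurisubharmonicity: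
$$i\partial\bar\partial M_\tau(\Phi,\Phi')=M_a\,i\partial\bar\partial\Phi+M_b\,i\partial\bar\partial\Phi'+(\text{a term}\ge0),$$
where $M_a,M_b$ are the two partial derivatives and the last term comes from the positive semidefinite Hessian of $M_\tau$.

**Proposition 1.** Let $(X,I,\omega_1)$ be a closed Kähler surface, $p\in X$, $\pi:\tilde X\to X$ the blow-up at $p$ with exceptional curve $E$, $e=PD[E]$, and $c_1>0$. Assume that $\pi^*[\omega_1]-c_1e$ is a Kähler class on $\tilde X$. Let $\zeta$ be a closed real form of type $(2,0)+(0,2)$ on $X$, possibly $0$. If $\pi r^2<c_1$, there are a form $\omega'$ cohomologous to $\omega_1+\zeta$ and taming $I$ (Kähler for $I$ if $\zeta=0$), and an $I$-holomorphic embedding $f$ of a neighborhood of $B^4(r)$ with $f^*\omega'=\omega_0$.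

The picture behind the proof is one-dimensional. In the variable $t=\log|z|^2$, a Kähler form on the blow-up has near $E$ a potential of slope about $c_1/2\pi$. The flat potential $A|z|^2$ has slope $A|z|^2$, which on the boundary of a flat ball of size $c$ equals $c/2\pi$. If $c<c_1$, the flat potential is the flatter of the two on the ball and can be glued in from inside by a maximum.

**Proof.** Let $z$ be a chart at $p$ defined near $\{|z|\le1\}$, and $\ell\in C^\infty(X\setminus p)$ real with $\ell=\log|z|^2$ on $0<|z|\le1$.

**Step 1: a smooth form in the class $e$.** Put $\theta=-\frac i{2\pi}\partial\bar\partial\ell$. In a chart of $\tilde X$ near $E$ with $z=(w,wv)$ we have $\ell=\log|w|^2+\log(1+|v|^2)$, and $w$ is a local equation of $E$. Off $E$ the first term is killed by $\partial\bar\partial$, so $\theta$ extends smoothly to $\tilde X$. By Poincaré–Lelong $\frac i{2\pi}\partial\bar\partial\log|w|^2$ is the current $[E]$. So $\frac i{2\pi}\partial\bar\partial\ell=[E]-\theta$ as currents on $\tilde X$, with $\ell\in L^1$. Hence $[\theta]=e$.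

**Step 2: a potential with a logarithmic pole.** Let $\tilde\sigma$ be a Kähler form in $\pi^*[\omega_1]-c_1e$. By the $\partial\bar\partial$-lemma $\tilde\sigma=\pi^*\omega_1-c_1\theta+i\partial\bar\partial\eta$ with $\eta\in C^\infty(\tilde X)$. So on $X\setminus p$
$$\tilde\sigma=\omega_1+i\partial\bar\partial\Big(\eta+\frac{c_1}{2\pi}\ell\Big). \tag{4}$$
We may choose the chart so that $\omega_1=i\partial\bar\partial\psi_1$ near $\{|z|\le1\}$. On $0<|z|\le1$ we then have $\tilde\sigma=i\partial\bar\partial\Phi_2$ with
$$\Phi_2=\psi_1+\eta+\frac{c_1}{2\pi}\log|z|^2$$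
strictly psh, and $|\psi_1+\eta|\le N$ for some constant $N$. The pullback of the Euclidean metric to the compact set $\pi^{-1}\{|z|\le1\}$ is bounded by a multiple of the metric of $\tilde\sigma$. So there is $\mathsf m>0$ with
$$\tilde\sigma(v,Iv)\ge \mathsf m|v|^2\quad\text{(Euclidean norm) on }0<|z|\le1. \tag{5}$$

**Step 3: cutting off $\zeta$ near $p$.** The flat form has no $(2,0)$-part, so $\zeta$ must be removed near $p$ without destroying taming. The radial homotopy of the Poincaré lemma gives $\zeta=d\lambda$ on $\{|z|\le1\}$ with $|\lambda|\le K|z|$. A cutoff $\chi$ between radii $\delta$ and $2\delta$ with $|d\chi|\le C_0/\delta$ only gives $|d\chi||\lambda|\le 2C_0K$, a bound that does not get small with $\delta$ and so need not be beaten by (5). A logarithmic cutoff gains the missing factor. Choose $0<\delta_1<\delta_2<1$ with $4K/\log(\delta_2/\delta_1)<\mathsf m$. Let $\chi$ be a smooth step function of $\log|z|$ with $0\le\chi\le1$, $\chi=0$ near $|z|\le\delta_1$, $\chi=1$ for $|z|\ge\delta_2$, and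
$$|d\chi|\le\frac2{|z|\log(\delta_2/\delta_1)}.$$
Let $\zeta'=d(\chi\lambda)=\chi\zeta+d\chi\wedge\lambda$ on $\{|z|\le1\}$ and $\zeta'=\zeta$ elsewhere; the two agree for $\delta_2\le|z|\le1$. Then $\zeta'-\zeta=d((\chi-1)\lambda)$ is exact on $X$. By (1), $\zeta(v,Iv)=0$, and for $v\ne0$
$$|(d\chi\wedge\lambda)(v,Iv)|\le2|d\chi||\lambda||v|^2\le\frac{4K}{\log(\delta_2/\delta_1)}|v|^2<\mathsf m|v|^2 .$$
So by (5) the form $\tilde\sigma+\zeta'$ tames $I$ on $X\setminus\{|z|<\delta_1\}$, and it equals $\tilde\sigma$ near $|z|=\delta_1$.

**Step 4: replacing $\Phi_2$ by an exactly radial potential.** Put $c'=\pi r^2$, choose $c''$ with $c'<c''<c_1$, and let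
$$\Phi_3=\frac{c''}{2\pi}\log|z|^2+|z|^2-C,$$
which is strictly psh off $0$. For $C$ large, $\Phi_3\le\Phi_2-1$ on $\delta_1/2\le|z|\le\delta_1$. Fix such a $C$. Since
$$\Phi_3-\Phi_2\ge\frac{c_1-c''}{2\pi}\log|z|^{-2}-C-N\to+\infty\quad(z\to0),$$
there is $\delta<\delta_1/2$ with $\Phi_3\ge\Phi_2+1$ on $0<|z|\le\delta$. So $M_1(\Phi_2,\Phi_3)$ is strictly psh on $0<|z|\le\delta_1$, equals $\Phi_2$ on $\delta_1/2\le|z|\le\delta_1$, and equals $\Phi_3$ on $0<|z|\le\delta$.

**Step 5: gluing in the flat ball.** Fix $k>1$ with
$$\Delta:=\frac1{2\pi}\big[c''\log k^2-c'(k^2-1)\big]>0;$$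
this is possible since $(k^2-1)/\log k^2\to1$ as $k\to1$ and $c''>c'$. For $A>0$ let $s=r/\sqrt{2A}$, so $As^2=r^2/2=c'/2\pi$; take $A$ so large that $ks<\delta$. Let $\Phi_4=A|z|^2+B$. As a function of $t=\log|z|^2$, the difference $\Phi_3-\Phi_4$ has derivative
$$\frac{c''}{2\pi}+e^t-Ae^t\ \ge\ \frac{c''}{2\pi}-As^2=\frac{c''-c'}{2\pi}>0\qquad\text{for }|z|\le s .$$
From $|z|=s$ to $|z|=ks$ it increases by $\frac{c''}{2\pi}\log k^2+s^2(k^2-1)-As^2(k^2-1)=\Delta+s^2(k^2-1)\ge\Delta$. Choose $B$ with $\Phi_3-\Phi_4=-\Delta/2$ at $|z|=s$. Then $\Phi_3-\Phi_4\le-\Delta/2$ on $0<|z|\le s$, and $\Phi_3-\Phi_4\ge\Delta/2$ at $|z|=ks$.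

On $|z|\le ks$ use $M_{\Delta/4}(\Phi_3,\Phi_4)$. It equals $\Phi_4$ on a neighborhood of $\{|z|\le s\}$ (in particular it is smooth at $0$) and $\Phi_3$ near $|z|=ks$. On $ks\le|z|\le\delta_1$ use $M_1(\Phi_2,\Phi_3)$, which equals $\Phi_3$ near $|z|=ks$ because $ks<\delta$. Together they give a smooth strictly psh $\Phi$ on $|z|\le\delta_1$ with $\Phi=\Phi_2$ near $|z|=\delta_1$ and $\Phi=\Phi_4$ on a neighborhood of $|z|\le s$.

**Step 6: assembling $\omega'$ and $f$.** Let $\omega'=\tilde\sigma+\zeta'$ on $\{|z|\ge\delta_1\}$ (including $X$ outside the chart) and $\omega'=i\partial\bar\partial\Phi$ on $|z|\le\delta_1$. Near $|z|=\delta_1$ both expressions are $i\partial\bar\partial\Phi_2$. So $\omega'$ is smooth and closed, it tames $I$, and it is Kähler if $\zeta=0$ (then take $\lambda=0$, so $\zeta'=0$). For the class: $\omega'-\zeta'-\omega_1=i\partial\bar\partial V$, where $V=\eta+\frac{c_1}{2\pi}\ell$ outside $\{|z|<\delta_1\}$ by (4), and $V=\Phi-\psi_1$ inside, where $\zeta'=0$. These agree near $|z|=\delta_1$, so $V$ is a global smooth function and $[\omega']=[\omega_1+\zeta']=[\omega_1+\zeta]$.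 Finally put $f(w)=z^{-1}(w/\sqrt{2A})$. Then $f(B(r))=\{|z|\le s\}$, and near $B(r)$
$$f^*\omega'=i\partial\bar\partial\Big(A\,\frac{|w|^2}{2A}\Big)=\frac i2\partial\bar\partial|w|^2=\omega_0.\qquad\square$$

Two facts complete the toolbox.

**Buchdahl–Lamari** (Buchdahl, Ann. Inst. Fourier 49 (1999); Lamari, J. Math. Pures Appl. 78 (1999)). On a compact Kähler surface, $\alpha\in H^{1,1}_{\mathbb R}$ is a Kähler class if $\alpha^2>0$, $\alpha\cdot[\text{some Kähler form}]>0$, and $\alpha\cdot Z>0$ for every irreducible curve $Z$.

**Moser.** If $\omega,\omega'$ are cohomologous and both tame $I$, the segment between them consists of cohomologous symplectic forms, so there is a diffeomorphism $\varphi$ with $\varphi^*\omega=\omega'$.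

For the second hypothesis of Buchdahl–Lamari we use that $\pi^*[\omega_1]-\epsilon e$ is Kähler for small $\epsilon>0$. With $\theta$ from Step 1, $-\theta$ is near $E$ the pullback of the Fubini–Study form under the projection to $E$. It is semipositive there, and positive on the tangent lines of $E$, which are exactly the directions in which the semipositive form $\pi^*\omega_1$ degenerates. So $\pi^*\omega_1-\epsilon\theta$ is positive near $E$ for every $\epsilon>0$, and elsewhere for small $\epsilon$ by compactness.

## 7. Tame balls up to $\sqrt2$: tori without curves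

**Theorem 2(1), existence for $n=2$.** Let $c<\sqrt2$. We construct a tame embedding $B^4(r)\to(T^4,\omega)$, $\omega=\omega_T$.

By Buchdahl–Lamari, what limits $c$ below the volume bound is curves. Under taming, unlike compatibility, we may choose a complex structure with no curves at all. The price is a $(2,0)+(0,2)$-part of $\omega$, and Proposition 1 was made to pay it.

**Step 1: linear complex structures near $J_0$ without curves.** Let $\Omega_0=dz_1\wedge dz_2$ and let $\mathcal Q=\{\Omega\wedge\Omega=0\}\subset\mathbb P(\Lambda^2(\mathbb C^4)^*)$, a smooth irreducible quadric whose points are decomposable, $\Omega=\theta_1\wedge\theta_2$. If $[\Omega]\in\mathcal Q$ is near $[\Omega_0]$, then $\Omega\wedge\bar\Omega\ne0$. So $\theta_1,\theta_2,\bar\theta_1,\bar\theta_2$ are independent, and $\Omega$ defines a linear complex structure $I$ on $T^4$, near $J_0$, with $(1,0)$-forms spanned by $\theta_1,\theta_2$. For each nonzero $\kappa\in\Lambda^2(\mathbb Z^4)^*$ the equation $\kappa\wedge\Omega=0$ cuts out a hyperplane. Since $\mathcal Q$ is irreducible and lies in no hyperplane, $\{\kappa\wedge\Omega=0\}\cap\mathcal Q$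 is a proper analytic subset, hence nowhere dense. There are countably many $\kappa$, so by Baire there are $I$ arbitrarily close to $J_0$ with $\kappa\wedge\Omega\ne0$ for all of them.

Such a $(T^4,I)$ contains no curve. If $Z$ were one, then $[Z]\ne0$, as $(T^4,I)$ has a Kähler form. The constant form $\kappa$ representing $PD[Z]$ would be nonzero and integral, and $\int_{T^4}\kappa\wedge\Omega=\int_Z\Omega=0$ because $\Omega$ is of type $(2,0)$. So $\kappa\wedge\Omega=0$, a contradiction.

**Step 2: the Kähler class on the blow-up.** For $I$ close to $J_0$, $\omega$ tames $I$. Write $\omega=\omega^{1,1}+\zeta$, the type decomposition for $I$ into constant forms, with $\zeta$ of type $(2,0)+(0,2)$. By (1), $\omega^{1,1}(v,Iv)=\omega(v,Iv)>0$, so $\omega^{1,1}$ is Kähler for $I$. As $I\to J_0$, $\int(\omega^{1,1})^2\to\int\omega^2=2$. Choose $c_1\in(c,\sqrt2)$ and $I$ as in Step 1 with $\int(\omega^{1,1})^2>c_1^2$. Blow up $(T^4,I)$ at a point; the only irreducible curve in $\tilde X$ is $E$, since any other would project to a curve. Let $\alpha=\pi^*[\omega^{1,1}]-c_1e$. Then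
$$\alpha^2=\int(\omega^{1,1})^2-c_1^2>0,\qquad\alpha\cdot E=c_1>0,\qquad\alpha\cdot(\pi^*[\omega^{1,1}]-\epsilon e)=\int(\omega^{1,1})^2-\epsilon c_1>0$$
for small $\epsilon>0$, where $\pi^*[\omega^{1,1}]-\epsilon e$ is a Kähler class. By Buchdahl–Lamari $\alpha$ is Kähler.

**Step 3: back to $\omega$.** Proposition 1 with $\omega_1=\omega^{1,1}$ and this $\zeta$ gives $\omega'$ cohomologous to $\omega$ and taming $I$, and an $I$-holomorphic $f$ with $f^*\omega'=\omega_0$. Take Moser's $\varphi$ with $\varphi^*\omega=\omega'$. Then $(\varphi\circ f)^*\omega=f^*\omega'=\omega_0$, and $\varphi\circ f$ is holomorphic for $\varphi_*I$, which is of Kähler type and tamed by $\varphi_*\omega'=\omega$. So $\varphi\circ f:B^4(r)\to(T^4,\omega)$ is tame. $\square$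

## 8. Kähler-type balls up to $4/3$: Jacobians

**Theorem 2(2), existence for $n=2$.** Let $c<4/3$. We construct a Kähler-type embedding $B^4(r)\to(T^4,\omega)$.

By Section 5 a compatible structure always has obstructing curves. On a Jacobian the curve $D_S$ obstructs at $4/3$; the point is that it also controls all other curves.

**Step 1: the complex torus.** Let $S$ be a smooth genus-2 curve and $\mathcal A=\mathrm{Jac}(S)=\mathbb C^2/\Lambda$ with the constant Kähler form $\omega_{\mathcal A}$ in the polarization class $\kappa$. A symplectic basis of $\Lambda$ for the unimodular form $\kappa$ identifies $(\mathcal A,\omega_{\mathcal A})$ with $(T^4,\omega)$. So $\omega$ is Kähler for the corresponding linear complex structure $J$.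

**Step 2: positivity on curves.** Choose $c_1$ with $0<c_1$ and $c<c_1<4/3$. Let $\alpha=\pi^*\kappa-c_1e$ on the blow-up of $\mathcal A$ at $0$. For an irreducible curve $Z\subset\mathcal A$ with $\mu=\operatorname{mult}_0Z$, the proper transform satisfies $\alpha\cdot\tilde Z=\kappa\cdot Z-c_1\mu$. If $Z\ne D_S$, two distinct irreducible curves meet at $0$ with intersection number at least the product of their multiplicities. So (3) gives
$$4\,\kappa\cdot Z=D_S\cdot Z\ge6\mu,\qquad\text{i.e.}\quad\kappa\cdot Z\ge\tfrac32\mu .$$
If $Z=D_S$, then $\kappa\cdot Z=8=\frac43\cdot6=\frac43\mu$. In both cases $\kappa\cdot Z\ge\frac43\mu$. Since also $\kappa\cdot Z>0$ (needed when $\mu=0$) and $c_1<4/3$, we get $\alpha\cdot\tilde Z>0$.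

**Step 3: the other conditions.** We have $\alpha^2=2-c_1^2>0$ because $c_1^2<16/9<2$, and $\alpha\cdot E=c_1>0$. Also $\alpha\cdot(\pi^*\kappa-\epsilon e)=2-\epsilon c_1>0$ for small $\epsilon>0$. By Buchdahl–Lamari $\alpha$ is Kähler.

**Step 4: back to $\omega$.** Proposition 1 with $\zeta=0$ gives a $J$-Kähler form $\omega'$ cohomologous to $\omega$ and a $J$-holomorphic $f$ with $f^*\omega'=\omega_0$. With Moser's $\varphi$, $\varphi^*\omega=\omega'$, the embedding $\varphi\circ f$ is symplectic for $\omega$ and holomorphic for $\varphi_*J$, which is compatible with $\varphi_*\omega'=\omega$. $\square$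

## 9. Adding surface factors

**Theorem 2(1),(2), existence for $n\ge3$.** We have $B^{2n}(r)\subset B^4(r)\times B^2(r)^{n-2}$. Take the embedding of $B^4(r)$ from Section 7 if $c<\sqrt2$, or from Section 8 if $c<4/3$. Multiply it by symplectic embeddings $B^2(r)\to\Sigma_i(a_i)$, which exist because $a_i\ge\sqrt2>c$ and are of Kähler type by Proposition 0. The product complex structure is of Kähler type and tamed by (respectively compatible with) $\omega$, and the product embedding is symplectic and holomorphic for it. Together with Section 3 (necessity of $c<\sqrt2$), Section 5 (necessity of $c<4/3$) and Section 4 (part 3), this proves Theorem 2. $\square$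

In the lowest dimension the example for (a) is $T^2\times\Sigma(a)$ with $T^2$ of area $1$, $a>\sqrt{1+16/\pi^2}$, and the ball with $\pi r^2=1$. The example for (b) is the standard torus $(\mathbb R^4/\mathbb Z^4,\ dx_1\wedge dy_1+dx_2\wedge dy_2)$ with balls satisfying $4/3\le\pi r^2<\sqrt2$.
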